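\title{Higher amalgamation over all algebraically closed sets in stable theories}

\begin{abstract}
We prove that every complete stable theory $T$ is fully embedded in a complete stable theory $T^{**}$ that has independent $n$-amalgamation over every algebraically closed set, for all $n$. The theory $T^{**}$ is algebraic over $T$, has cardinality $|T|+\aleph_0$, and is $\lambda$-stable exactly when $T$ is, for $\lambda\ge|T|+\aleph_0$. A first failure of amalgamation is measured by a family of torsors under a finite abelian group and a cocycle. Compactness turns this family into a definable one, a chain homotopy argument shows that its trivializations exist and are unique up to coboundary, and a trivialization can therefore be adjoined as a new sort without inducing new structure on $T$. We also show that, in any stable theory, amalgamation up to dimension $m+1$, uniqueness up to dimension $m$, and a condition on definable closures up to dimension $m$ are equivalent when required over all algebraically closed sets.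
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Amalgamation problems}

In a stable theory two sets can be placed independently over a common subset, and over an algebraically closed subset (imaginaries included) in exactly one way. Higher amalgamation asks whether $n$ sets can be placed independently when every proper subfamily, together with its algebraic closure, has been placed in advance.

Theories may be many-sorted. Given a complete stable theory $T'$, we work in a monster model $\mathbb U$ of $(T')^{\mathrm{eq}}$. Algebraic closure $\operatorname{acl}$ and definable closure $\operatorname{dcl}$ are taken in $\mathbb U$, independence means forking independence, and an \emph{elementary map} is a partial elementary map between small subsets of $\mathbb U$. A \emph{base} is a small algebraically closed set. The standard facts that we use are collected in Section~\ref{sec:facts}. We write $[n]=\{1,\dots,n\}$, $\mathcal P(n)$ for the power set of $[n]$, and $\mathcal P^-(n)=\mathcal P(n)\setminus\{[n]\}$; both are categories, ordered by inclusion. For a base $B$, let $\mathcal C_B$ be the category whose objects are the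 small algebraically closed sets containing $B$ and whose morphisms are the elementary maps fixing $B$ pointwise. A functor $a:\mathcal S\to\mathcal C_B$ on $\mathcal S\subseteq\mathcal P(n)$ consists of sets $a(s)$ and transition maps $a_{s,t}:a(s)\to a(t)$ for $s\subseteq t$.

\begin{definition}\label{def:amalg}
Let $\mathcal S\subseteq\mathcal P(n)$ be closed downward. A functor $a:\mathcal S\to\mathcal C_B$ is \emph{independent over $B$} if $a(\emptyset)=B$ and, for each nonempty $t\in\mathcal S$, the images in $a(t)$ of the sets $a(\{i\})$, $i\in t$, are independent over $B$ and $a(t)$ is the algebraic closure of their union. An \emph{independent $n$-amalgamation problem over $B$} is a functor $\mathcal P^-(n)\to\mathcal C_B$ that is independent over $B$, and a \emph{solution} is an extension to a functor $\mathcal P(n)\to\mathcal C_B$ that is independent over $B$. The theory $T'$ has \emph{$n$-amalgamation over $B$} if every such problem has a solution.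
\end{definition}

Picture $[n]$ as the set of vertices of a simplex. A problem attaches an algebraically closed set to each proper face, and a solution fills in the simplex. The vertices of a solution can be placed in only one way, up to an automorphism over $B$, so the whole content lies in the algebraic closures. An edge $a(\{1,2\})$ may contain elements that are algebraic over the two vertices together but over neither alone, and the problem prescribes how these elements sit in each larger face. For $n=3$ there is no larger proper face, and a solution always exists. For $n=4$ each edge lies in two triangles, and the four triangles may impose contradictory conditions on the six edges. Section~\ref{sec:example} gives a theory in which this happens.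

\subsection{The question}

A theory $T$ is \emph{fully embedded} in a theory $T'$ if the sorts of $T$ are among the sorts of $T'$ and the $\emptyset$-definable relations of $T'$ on products of sorts of $T$ are exactly the $\emptyset$-definable relations of $T$. In all constructions below the language $L$ of $T$ is contained in the language $L'$ of $T'$ and $T\subseteq T'$; full embedding then says that every $L'$-formula whose free variables lie in sorts of $T$ is equivalent modulo $T'$ to an $L$-formula. The basic example is $T'=T^{\mathrm{eq}}$. The passage to $T^{\mathrm{eq}}$ adds sorts, leaves the structure on the old sorts untouched, and makes the independent amalgam of two sets over an algebraically closed base unique. It is natural to ask whether further sorts can do the same for all $n$.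

It is known that every complete stable theory $T$ is fully embedded in a complete stable theory $T^*$ that has $n$-amalgamation over $\operatorname{acl}(\emptyset)$ for all $n$, where $T^*$ is an algebraic cover of $T$, obtained by adjoining certain finite covers of $T$ as new sorts. In general such a $T^*$ need not have $n$-amalgamation over all algebraically closed sets. The following question is posed in \cite{EKZ}.

\begin{quote}
\emph{Let $T$ be a complete stable theory. Is there a complete stable theory $T^{**}$ in which $T$ is fully embedded and which has $n$-amalgamation over all algebraically closed sets, for all $n$?}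
\end{quote}

One would guess that the answer is yes: adjoin a finite cover for every failure, over every base, and iterate. The reason for doubt is uniformity. A failure over $B$ is described by formulas with a parameter $b$ from $B$, and these formulas are known to behave well only on tuples of one complete type over $B$. A new sort that induces no structure on $T$ cannot single out $b$, and to be described by first-order axioms it has to be attached to a definable set, not to a type. So the cover has to be built over all parameters $b'$ in an $\emptyset$-definable set and over definable sets of tuples, where independence is no longer available.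

\subsection{Results}

The answer is yes. Here $|T|$ is the cardinality of the language of $T$.

\begin{theorem}\label{thm:A}
Let $T$ be a complete stable theory. There is a complete stable theory $T^{**}$ in which $T$ is fully embedded and which has $n$-amalgamation over every (small) algebraically closed set, for all $n\ge1$.
\end{theorem}

\begin{theorem}\label{thm:B}
The theory $T^{**}$ in Theorem~\ref{thm:A} can be chosen so that the following hold.
\begin{enumerate}
\item[(a)] Every element of every model of $T^{**}$ is algebraic over the elements of that model in the sorts of $T$.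
\item[(b)] $|T^{**}|=|T|+\aleph_0$, and for every $\lambda\ge|T|+\aleph_0$ the theory $T^{**}$ is $\lambda$-stable if and only if $T$ is.
\item[(c)] Over every base $B$, every independent functor on a downward closed $\mathcal S$ with $\emptyset\in\mathcal S\subseteq\mathcal P(n)$ extends to an independent functor on $\mathcal P(n)$.
\item[(d)] Over every base $B$ and for $n\ge2$, solutions of an $n$-amalgamation problem are unique up to isomorphism over the problem: if $a$ and $a'$ solve the same problem, there is an elementary bijection $f:a([n])\to a'([n])$ with $f\circ a_{t,[n]}=a'_{t,[n]}$ for all $t\subsetneq[n]$.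
\end{enumerate}
\end{theorem}

In (d) the case $n=1$ has to be excluded: the problem is then just $B$, and every small algebraically closed set containing $B$ is a solution.

The proof replaces amalgamation by two conditions that are stated inside $\mathbb U$. Let $(A_i)$ be a family of small sets independent over a base $B$. For a finite set $s$ of indices put
\[
\langle s\rangle=\operatorname{acl}\Bigl(B\cup\bigcup_{i\in s}A_i\Bigr),\qquad \partial\langle s\rangle=\bigcup_{i\in s}\langle s\setminus i\rangle ,
\]
so that $\langle\emptyset\rangle=B$. We write $s\setminus i$, $s\cup x$, $\langle i\rangle$, $\langle i,j\rangle$ for $s\setminus\{i\}$, $s\cup\{x\}$, $\langle\{i\}\rangle$, $\langle\{i,j\}\rangle$, and $\langle s\rangle'$ for the sets attached to a second family $(A_i')$. If $|s|\ge2$ then $\langle s\rangle=\operatorname{acl}(\partial\langle s\rangle)$. For a family indexed by $[k]$, the \emph{horn} is the union of the faces that contain the vertex $k$: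
\[
\Lambda_k=\bigcup_{i<k}\langle[k]\setminus i\rangle .
\]
A system of maps $f_s$ defined on the sets $\langle s\rangle$, for $s$ in a downward closed family, is \emph{compatible} if $f_s|\langle t\rangle=f_t$ whenever $t\subseteq s$.

\begin{definition}\label{def:UB}
Let $B$ be a base.
\begin{enumerate}
\item[(a)] For $m\ge1$, $\mathrm U_m$ \emph{holds over $B$} if, whenever $(A_i)_{i\le m}$ and $(A_i')_{i\le m}$ are each independent over $B$ and $f_s:\langle s\rangle\to\langle s\rangle'$ $(s\subsetneq[m])$ is a compatible system of elementary bijections with $f_\emptyset=\mathrm{id}_B$, the map $\bigcup_sf_s$ is elementary.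
\item[(b)] For $k\ge2$, $\mathrm B(k)$ \emph{holds over $B$} if for all $(A_i)_{i\le k}$ independent over $B$,
\[
\operatorname{dcl}(\Lambda_k)\cap\langle[k-1]\rangle=\operatorname{dcl}\bigl(\partial\langle[k-1]\rangle\bigr)\cap\langle[k-1]\rangle .
\]
\end{enumerate}
\end{definition}

Thus $\mathrm U_m$ says that isomorphisms of the proper faces glue, and $\mathrm B(k)$ says that an element of the face $\langle[k-1]\rangle$ that can be defined by a detour through an independent vertex $k$ can already be defined from the boundary of that face.

\begin{theorem}\label{thm:C}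
For any complete stable theory and any $m\ge1$, the following are equivalent:
\begin{enumerate}
\item[(i)] $n$-amalgamation holds over all algebraically closed sets for all $n\le m+1$;
\item[(ii)] $\mathrm U_n$ holds over all algebraically closed sets for all $n\le m$;
\item[(iii)] $\mathrm B(k)$ holds over all algebraically closed sets for $2\le k\le m$.
\end{enumerate}
\end{theorem}

The condition $\mathrm U_1$ is trivial, $\mathrm U_2$ is stationarity, and $\mathrm B(2)$ says that $\langle1\rangle\cap\langle2\rangle=B$. These hold in every stable theory, so $n$-amalgamation always holds for $n\le3$, and $\mathrm B(3)$, $\mathrm U_3$ and $4$-amalgamation are the first conditions that can fail.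

\subsection{Plan of the proof}

Section~\ref{sec:example} carries out the whole argument for one failure of $\mathrm B(3)$. Section~\ref{sec:reduction} reduces amalgamation to the conditions $\mathrm B(k)$. Section~\ref{sec:failure} shows that a first failure of $\mathrm B(k)$ produces torsors under a finite abelian group on the faces with $k-1$ vertices, linked by an alternating relation on the faces with $k$ vertices; this already gives Theorem~\ref{thm:C} (Section~\ref{sec:thmC}). Sections~\ref{sec:config} and~\ref{sec:data} convert this picture into a finite list of first-order conditions on a parameter, a \emph{datum}. Section~\ref{sec:flat} proves, from these conditions alone, that trivializations of a datum exist and are unique up to coboundary. Section~\ref{sec:cover} adjoins trivializations of all data as new sorts, and Section~\ref{sec:main} iterates $\omega$ times.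

\section{The smallest case: a groupoid}\label{sec:example}

Let $\Gamma$ be a nontrivial finite abelian group and $I$ an infinite set. Let $M$ have the sorts $I$ and $H=I\times I\times\Gamma$, the projection $H\to I\times I$ with fibers $H_{(i,j)}$, the translations $x\mapsto x+\alpha$ of the last coordinate $(\alpha\in\Gamma)$, and for each $\alpha\in\Gamma$ the relation $\Theta_{(i,j,l)}(x_1,x_2,x_3)=\alpha$, where
\[
\Theta_{(i,j,l)}\bigl((j,l,\alpha_1),(i,l,\alpha_2),(i,j,\alpha_3)\bigr)=-\alpha_1+\alpha_2-\alpha_3 .
\]
Read $H_{(i,j)}$ as the set of morphisms from $i$ to $j$; then $\Theta=0$ says that $x_2$ is the composite of $x_3$ and $x_1$. The structure $M$ is stable, because it is interpretable in the pure set $I\sqcup\Gamma$ with the elements of $\Gamma$ named. Every permutation $\pi$ of $I$ acts on $M$ by $(i,j,\alpha)\mapsto(\pi i,\pi j,\alpha)$, and every function $\zeta:I\to\Gamma$ gives the automorphism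
\[
\varphi_\zeta(i,j,\alpha)=(i,j,\alpha+\zeta(i)-\zeta(j)),
\]
which is the identity on $I$. We have $\varphi_\zeta\varphi_{\zeta'}=\varphi_{\zeta+\zeta'}$, $\pi\varphi_\zeta\pi^{-1}=\varphi_{\zeta\circ\pi^{-1}}$, and $\varphi_\zeta=\mathrm{id}$ for constant $\zeta$.

Let $B=\operatorname{acl}(\emptyset)$ and let $a_1,a_2,a_3\in I$ be distinct. They are independent over $B$. Indeed, a subset of $I$ definable over a finite $F\subseteq M$ is invariant under the permutations that fix the at most $2|F|$ points of $I$ below $F$, so it or its complement has at most $2|F|$ elements. This bound passes to the monster model, where there is therefore a unique global nonalgebraic type of an element of $I$. This type is invariant under all automorphisms, so it does not fork over $\emptyset$, and each $a_i$ realizes its restriction to $B$ and the other two points, because $a_i$ has an infinite orbit under the permutations fixing those two points.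

\begin{lemma}\label{lem:example}
For every $a\in I$ and every $\zeta:I\to\Gamma$, the automorphism $\varphi_\zeta$ of $M^{\mathrm{eq}}$ fixes $\operatorname{acl}(a)$ pointwise.
\end{lemma}

\begin{proof}
Subtracting a constant, assume $\zeta(a)=0$. Let $e\in\operatorname{acl}(a)$. The group $G$ generated by all $\varphi_{\zeta'}$ and the permutations of $I$ fixing $a$ moves $e$ in a finite orbit; let $G_0$ be the kernel of the action on that orbit, a normal subgroup of finite index. For $\alpha\in\Gamma$ and $i\in I$ let $\alpha 1_i$ be the function with value $\alpha$ at $i$ and $0$ elsewhere. Two of the infinitely many $\varphi_{\alpha1_i}$, $i\ne a$, lie in the same coset of $G_0$, so $\varphi_{\alpha1_i-\alpha1_j}\in G_0$ for some distinct $i,j\ne a$, and by conjugation for all distinct $i,j\neq a$. Now $e\in\operatorname{dcl}(F)$ for a finite $F\subseteq M$; let $J\subseteq I$ be finite, containing $a$ and the points below $F$, and let $j\notin J$. The function $\zeta'=\sum_{i\in J\setminus a}(\zeta(i)1_i-\zeta(i)1_j)$ agrees with $\zeta$ on $J$, so $\varphi_\zeta$ and $\varphi_{\zeta'}$ agree on $F$ and hence at $e$. Since $\varphi_{\zeta'}\in G_0$,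 we get $\varphi_\zeta(e)=e$.
\end{proof}

\emph{The failure.} Take $A_i=\{a_i\}$. Fix $c\in H_{(a_1,a_2)}$ and $x_1\in H_{(a_2,a_3)}$, $x_2\in H_{(a_1,a_3)}$ with $\Theta(x_1,x_2,c)=0$. The fibers are finite, so $c\in\langle1,2\rangle$, $x_1\in\langle2,3\rangle$, $x_2\in\langle1,3\rangle$, and $c\in\operatorname{dcl}(x_1,x_2)\subseteq\operatorname{dcl}(\Lambda_3)$. For $\alpha\ne0$, the automorphism $\varphi=\varphi_{\alpha1_{a_1}}$ fixes $\langle1\rangle\cup\langle2\rangle=\partial\langle1,2\rangle$ pointwise by the lemma and sends $c$ to $c+\alpha$. So $\mathrm B(3)$ fails over $B$. So does $\mathrm U_3$: the system with $f_{\{1,2\}}=\varphi|\langle1,2\rangle$ and all other $f_s$ the identity is compatible, and its union sends $(x_1,x_2,c)$ to $(x_1,x_2,c+\alpha)$, on which $\Theta=-\alpha$. By the proof of Theorem~\ref{thm:C} in Section~\ref{sec:thmC}, $4$-amalgamation fails over $B$.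

\emph{The repair.} The edge $\langle1,2\rangle$ has a symmetry that its endpoints do not see, so we give the endpoints more algebraic elements. Let $M^+$ be $M$ with the new sort $K=I\times\Gamma$, its projection to $I$, its translations, and the map $\mu$ that sends $\kappa_1=(j,\alpha_1)$, $\kappa_2=(i,\alpha_2)$ to $(i,j,-\alpha_1+\alpha_2)$. The fiber of $K$ over $i$ is finite, so it lies in $\operatorname{acl}(i)$, and now $H_{(a_1,a_2)}\subseteq\operatorname{dcl}(\langle1\rangle\cup\langle2\rangle)$.

\emph{Why no new structure appears on $M$.} The map $\mu$ is built from the section $h(i,j)=(i,j,0)$, which is not invariant under the automorphisms of $M$. What is invariant is the property of being \emph{flat}: $\Theta_{(i,j,l)}(h(j,l),h(i,l),h(i,j))=0$ for all $i,j,l$. Any other flat section is $h+\beta$ with $\beta(i,l)=\beta(j,l)+\beta(i,j)$. Fix a point $*\in I$ and put $l=*$: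
\[
\beta(i,j)=\zeta(i)-\zeta(j),\qquad \zeta(i)=\beta(i,*).
\]
So $h+\beta=\varphi_\zeta h$: flat sections are unique up to a coboundary. An automorphism $\psi$ of $M$ carries $h$ to a flat section $\varphi_\zeta h$; then $\varphi_\zeta^{-1}\psi$ preserves $h$ and commutes with the translations, so it is the action of a permutation $\pi$. Both $\pi$ and $\varphi_\zeta$ extend to $M^+$, the latter by $(i,\alpha)\mapsto(i,\alpha+\zeta(i))$. Hence every automorphism of $M$ extends to $M^+$. Section~\ref{sec:cover} shows how to deduce full embedding from this kind of statement.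

\begin{remark}\label{rem:family}
Let $D$ be infinite, and take a disjoint family of copies $M_b$ of $M$ with the projection to the index $b\in D$. Two points in the same copy are not independent over $\operatorname{acl}(\emptyset)$, since $b$ is definable from each and is not algebraic over $\emptyset$. Over $\operatorname{acl}(b)$ the arguments above, run inside $M_b$, show that $\mathrm B(3)$ fails. The repair is to adjoin $D\times I\times\Gamma$, treating all $b$ at once.
\end{remark}

Two features of the example have to be recovered in general. The torsors and the relation $\Theta$ are produced in Section~\ref{sec:failure}. The point $*$, which forms a triangle with every edge, is the more serious matter: in general a suitable apex exists only for finitely many configurations at a time.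

\section{Uniqueness, definable closure and amalgamation}\label{sec:reduction}

In Sections~\ref{sec:reduction}--\ref{sec:config}, $\mathbb U$ is a monster model of a complete stable theory that eliminates imaginaries, such as $(T')^{\mathrm{eq}}$.

\subsection{Standard facts}\label{sec:facts}

All sets are small. We write $C\equiv_BC'$ if (enumerations of) $C$ and $C'$ have the same type over $B$.
\begin{enumerate}
\item[(F1)] \emph{Homogeneity.} Every elementary map extends to an automorphism of $\mathbb U$. So an elementary bijection $C\to C'$ extends to an elementary bijection $\operatorname{acl}(C)\to\operatorname{acl}(C')$, and the image of an algebraically closed set is algebraically closed. The set $\operatorname{dcl}(C)$ consists of the fixed points of $\mathrm{Aut}(\mathbb U/C)$, and $\operatorname{acl}(C)$ of the points with finite orbit. If a finite tuple $u$ lies in $\operatorname{acl}(C)$, then $\mathrm{tp}(u/C)$ is isolated by a formula over $C$.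
\item[(F2)] \emph{Codes.} A finite set $Z$ of finite tuples has a code $e$: an automorphism fixes $e$ if and only if it fixes $Z$ setwise. The code is definable over the coordinates of the members of $Z$. If $Z$ is invariant under $\mathrm{Aut}(\mathbb U/C)$, then $e\in\operatorname{dcl}(C)$ and $Z$ is definable over a finite subset of $C$.
\item[(F3)] \emph{Independence.} The relation ``$C$ is independent from $D$ over $B$'' is invariant under automorphisms, symmetric in $C$ and $D$, inherited by subsets of $C$ and $D$, and unchanged when $C,D,B$ are replaced by $\operatorname{acl}(BC),\operatorname{acl}(BD),\operatorname{acl}(B)$. It implies $\operatorname{acl}(BC)\cap\operatorname{acl}(BD)=\operatorname{acl}(B)$, and it persists when $B$ is replaced by $B'$ with $B\subseteq B'\subseteq\operatorname{acl}(BD)$. For all $B,C,D$ there is $C'\equiv_BC$ independent from $D$ over $B$. A family $(A_i)$ is independent over $B$ if each $A_i$ is independent from $\bigcup_{j\ne i}A_j$; then unions over disjoint sets of indices are independent over $B$. An independent family stays independent when a set independent from its union is added.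
\item[(F4)] \emph{Stationarity.} If $B$ is a base, $(A_i)_{i\le m}$ and $(A_i')_{i\le m}$ are each independent over $B$, and $f_i:BA_i\to BA_i'$ are elementary bijections fixing $B$ pointwise, then $\bigcup_if_i$ is elementary. A \emph{Morley sequence} over $B$ is an independent sequence of tuples with the same type over $B$; by (F3) every type over $B$ has one.
\item[(F5)] \emph{Faces.} $\langle s\rangle\cap\langle t\rangle=\langle s\cap t\rangle$, because $\bigcup_{i\in s\setminus t}A_i$ is independent from $\langle t\rangle$ over $B$, hence over $\langle s\cap t\rangle$. So the union of a compatible system is a well-defined map.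
\item[(F6)] \emph{Change of base.} If $(A_i)$ is independent over $B$ and $B'$ is a base with $B\subseteq B'\subseteq\langle x\rangle$ for some index $x$, then $(A_i)$ is independent over $B'$, by (F3). In particular $(A_i)_{i\ne x}$ is independent over the base $\langle x\rangle$, and over this base the set attached to $t$ is $\langle t\cup x\rangle$.
\item[(F7)] \emph{Galois groups.} If $C\subseteq X=\operatorname{acl}(C)$, then $\mathrm{Gal}(X/C)$ is the group of elementary permutations of $X$ fixing $C$ pointwise, that is, of restrictions to $X$ of elements of $\mathrm{Aut}(\mathbb U/C)$. It is profinite: finite tuples $x$ from $X$ have finite orbits, and the sets $\{g':g'x=gx\}$ form a basis of neighborhoods of $g$.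
\end{enumerate}

Working over the base $\langle x\rangle$ as in (F6) lowers the number of vertices by one. This is the step behind every induction below, and it is why the conditions are required over all bases.

\subsection{From $\mathrm B(k)$ to amalgamation}

We first translate $\mathrm U_m$ into the language of functors and $\mathrm B(k)$ into the language of Galois groups. Both conditions apply to any index set of the right size, after renumbering.

\begin{lemma}\label{lem:Ufunctor}
Let $m\ge2$ and suppose $\mathrm U_m$ holds over $B$. Let $a,a':\mathcal P(m)\to\mathcal C_B$ be independent, and let $f_t:a(t)\to a'(t)$ $(t\subsetneq[m])$ be elementary bijections with $f_\emptyset=\mathrm{id}_B$ and $f_ta_{q,t}=a'_{q,t}f_q$ for $q\subseteq t$. Then there is an elementary bijection $f:a([m])\to a'([m])$ with $fa_{t,[m]}=a'_{t,[m]}f_t$ for all $t\subsetneq[m]$.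
\end{lemma}

\begin{proof}
Put $A_i=a_{\{i\},[m]}(a(\{i\}))$ and define $A_i'$ from $a'$ in the same way. By (F1), $a_{t,[m]}$ maps $a(t)$ onto $\langle t\rangle$ and $a'_{t,[m]}$ maps $a'(t)$ onto $\langle t\rangle'$. The maps $a'_{t,[m]}f_ta_{t,[m]}^{-1}:\langle t\rangle\to\langle t\rangle'$ are compatible: for $q\subseteq t$ and $e\in a(q)$, the element $a_{q,[m]}(e)=a_{t,[m]}a_{q,t}(e)$ is sent to $a'_{t,[m]}f_ta_{q,t}(e)=a'_{t,[m]}a'_{q,t}f_q(e)=a'_{q,[m]}f_q(e)$. By $\mathrm U_m$ their union is elementary, and by (F1) it extends to the algebraic closures $a([m])$ and $a'([m])$.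
\end{proof}

\begin{lemma}\label{lem:galois}
Let $k\ge3$ and let $(A_i)_{i\le k}$ be independent over $B$. Put $X=\langle[k-1]\rangle$, $Y=\partial\langle[k-1]\rangle$, $G=\mathrm{Gal}(X/Y)$, and let $N\le G$ be the group of restrictions to $X$ of elements of $\mathrm{Aut}(\mathbb U/\Lambda_k)$. If $\operatorname{dcl}(\Lambda_k)\cap X=\operatorname{dcl}(Y)\cap X$, then $N=G$.
\end{lemma}

\begin{proof}
Note that $Y\subseteq\Lambda_k$ and $X=\operatorname{acl}(Y)$. By (F1), $g\in N$ if and only if $g\cup\mathrm{id}_{\Lambda_k}$ is elementary. This condition concerns finitely many elements at a time, so $N$ is closed. Suppose $g\in G\setminus N$. By (F7) there is a finite tuple $x$ from $X$ with $gx\notin Nx$. The finite set $Nx$ is invariant under $\mathrm{Aut}(\mathbb U/\Lambda_k)$, so by (F2) its code $e$ lies in $X\cap\operatorname{dcl}(\Lambda_k)$, hence in $\operatorname{dcl}(Y)$. Then $g$ fixes $e$, so $g$ preserves $Nx$ and $gx\in Nx$, a contradiction.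
\end{proof}

\begin{lemma}\label{lem:BU}
If $\mathrm B(j)$ holds over all bases for $2\le j\le k$, then $\mathrm U_j$ holds over all bases for $j\le k$.
\end{lemma}

\begin{proof}
We use induction on $k$; the case $k=2$ is (F4). Let $k\ge3$ and let $(f_s)_{s\subsetneq[k]}$ be as in $\mathrm U_k$. We normalize one face, glue the horn over the vertex $k$, and use $\mathrm B(k)$ to correct the result on the remaining face.

By (F4), $f_{[k-1]}\cup f_{\{k\}}$ is elementary. Composing all $f_s$ with the inverse of an automorphism extending it, we may assume $\langle i\rangle'=\langle i\rangle$ for all $i$, hence $\langle s\rangle'=\langle s\rangle$ for all $s$, and $f_s=\mathrm{id}$ for $s\subseteq[k-1]$ and for $s=\{k\}$. Over the base $\langle k\rangle$, the system $(f_{s\cup k})_{s\subsetneq[k-1]}$ is compatible and is the identity on the base. By (F6) and $\mathrm U_{k-1}$ over $\langle k\rangle$, its union extends to $F\in\mathrm{Aut}(\mathbb U)$. With $X,Y,G,N$ as in Lemma~\ref{lem:galois}, $F$ fixes $Y$ pointwise, because $f_{s\cup k}$ extends $f_s=\mathrm{id}$ for $s\subsetneq[k-1]$. So $F|X\in G=N$, and there is $F'\in\mathrm{Aut}(\mathbb U/\Lambda_k)$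 with $F'|X=F|X$. Then $FF'^{-1}$ agrees with $F$ on $\Lambda_k$ and is the identity on $X$, so it extends $\bigcup_sf_s$.
\end{proof}

\begin{lemma}\label{lem:Uam}
If $\mathrm U_j$ holds over $B$ for all $j\le n-1$, then $n$-amalgamation holds over $B$.
\end{lemma}

\begin{proof}
For $n=1$ put $a(\{1\})=B$. Let $n\ge2$ and let $a:\mathcal P^-(n)\to\mathcal C_B$ be independent. We place the face $[n-1]$ and the vertex $n$ first. For $s\subseteq[n-1]$ put $f_s=a_{s,[n-1]}$. By (F3) choose an elementary map $f_{\{n\}}$ on $a(\{n\})$ over $B$ whose image is independent from $a([n-1])$ over $B$. The sets $A_i=f_{\{i\}}(a(\{i\}))$, $i\le n$, are independent over $B$, and $f_s(a(s))=\langle s\rangle$ for $s\subseteq[n-1]$. For $n\in s\subsetneq[n]$ with $|s|\ge2$ we define, by induction on $|s|$, elementary bijections $f_s:a(s)\to\langle s\rangle$ with $f_sa_{t,s}=f_t$ for all $t\subseteq s$. The $f_t$ with $t\subsetneq s$ are already defined and satisfy $f_ta_{q,t}=f_q$. So Lemma~\ref{lem:Ufunctor} applies to the restriction of $a$ to the subsets of $s$ and to the functor $t\mapsto\langle t\rangle$ with inclusions; it needs $\mathrm U_{|s|}$, and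 $|s|\le n-1$. Setting $a([n])=\langle[n]\rangle$ and $a_{s,[n]}=f_s$ gives a solution.
\end{proof}

The last lemma of this section says that uniqueness up to $k-1$ vertices controls the faces with at most $k-2$ vertices in simplices of any size.

\begin{lemma}\label{lem:skeleton}
Let $k\ge3$ and suppose $\mathrm U_j$ holds over all bases for $j\le k-1$. Let $(A_i)_{i\le n}$ and $(A_i')_{i\le n}$ be independent over $B$, and let $f_s:\langle s\rangle\to\langle s\rangle'$ $(s\subseteq[n]$, $|s|\le k-2)$ be compatible elementary bijections with $f_\emptyset=\mathrm{id}_B$. Then $\bigcup_sf_s$ is elementary.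
\end{lemma}

\begin{proof}
We use induction on $n$, for all bases at once. For $n\le k-2$ the union is $f_{[n]}$, and for $n=k-1$ the claim is $\mathrm U_{k-1}$. Let $n\ge k$. Composing with an automorphism, assume $f_{\{n\}}=\mathrm{id}$. For $s\subseteq[n-1]$ with $|s|=k-2$, all $f_t$ with $t\subsetneq s\cup n$ are given; by $\mathrm U_{k-1}$ and (F1) choose an elementary bijection $f_{s\cup n}:\langle s\cup n\rangle\to\langle s\cup n\rangle'$ extending them. Over the base $\langle n\rangle$, the system $(f_{s\cup n})$, $s\subseteq[n-1]$, $|s|\le k-2$, satisfies the hypotheses for $n-1$ vertices. By induction its union is elementary, and it extends every given $f_s$.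
\end{proof}

\section{A first failure of $\mathrm B(k)$}\label{sec:failure}

Throughout this section and Section~\ref{sec:config}, \emph{$k$ is least such that $\mathrm B(k)$ fails over some base, and $B$ is such a base.} Then $k\ge3$. By Lemma~\ref{lem:BU}, $\mathrm U_j$ holds over all bases for $j\le k-1$, and Lemma~\ref{lem:skeleton} is available. This is how the minimality of $k$ is used.

\subsection{Reduction to a Morley sequence}

We want to compare all faces of a simplex with one another and to have further vertices at hand, so the vertices should come from one Morley sequence. This requires enlarging the vertices, and the point to check is that the failure survives.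

\begin{lemma}\label{lem:enlarge}
Let $A_1\subseteq A_1'$ with $A_1',A_2,\dots,A_{k-1}$ independent over $B$. Let $X=\langle[k-1]\rangle$, $Y=\partial\langle[k-1]\rangle$ for the family $A_1,A_2,\dots,A_{k-1}$, and let $X',Y'$ be the same sets for $A_1',A_2,\dots,A_{k-1}$. Every $g\in\mathrm{Gal}(X/Y)$ extends to an element of $\mathrm{Gal}(X'/Y')$.
\end{lemma}

\begin{proof}
By (F6), $A_1',A_2,\dots,A_{k-1}$ are independent over $B_1=\operatorname{acl}(BA_1)$. Let $Z_s$ be the set attached to $s\subseteq[k-1]$ over $B_1$. For $s_0=\{2,\dots,k-1\}$ we have $Z_{s_0}=X$. Put $f_{s_0}=g$ and $f_s=\mathrm{id}_{Z_s}$ for the other $s\subsetneq[k-1]$. The system is compatible: $s_0$ is maximal among proper subsets, and for $t\subsetneq s_0$ the set $Z_t=\operatorname{acl}(BA_1A_j:j\in t)$ lies in $Y$, where $g$ is the identity. By $\mathrm U_{k-1}$ over $B_1$, the union extends to an automorphism $F$. The faces of $Y'$ that contain the vertex $1$ are the sets $Z_{[k-1]\setminus i}$ with $i\ne1$, which $F$ fixes pointwise. The remaining face $\operatorname{acl}(BA_2\dots A_{k-1})$ lies in $Y$ and is fixed by $g$. So $F|X'$ is the required extension.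
\end{proof}

\begin{proposition}\label{prop:morley}
There are a Morley sequence $(a_i)_{i\ge1}$ of finite tuples over $B$ and an element $c$ such that, with $\langle s\rangle=\operatorname{acl}(Ba_i:i\in s)$,
\[
c\in\langle[k-1]\rangle\cap\operatorname{dcl}(\Lambda_k),\qquad c\notin\operatorname{dcl}(\partial\langle[k-1]\rangle).
\]
\end{proposition}

\begin{proof}
Let $(A_i)_{i\le k}$ and $c$ witness the failure of $\mathrm B(k)$. Finitely many elements of the $A_i$ suffice to witness $c\in\langle[k-1]\rangle\cap\operatorname{dcl}(\Lambda_k)$, and shrinking the $A_i$ shrinks the boundary. So we may replace the $A_i$ by finite tuples $e_i$. Let $(a_i)_{i\ge1}$, $a_i=(e^i_1,\dots,e^i_k)$, be a Morley sequence of $\mathrm{tp}(e_1\dots e_k/B)$. The tuples $e_1^1,\dots,e^k_k$ are independent over $B$ and $e^i_i\equiv_Be_i$, so $(e^1_1,\dots,e^k_k)\equiv_B(e_1,\dots,e_k)$ by (F4). Moving the sequence by an automorphism over $B$, assume $e_i=e^i_i$, so that $a_i$ contains $e_i$. When $e_i$ is replaced by $a_i$, the sets $\langle[k-1]\rangle$ and $\Lambda_k$ grow, so the first condition persists. For the second, take $g$ in the Galois group of the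 original face $\langle[k-1]\rangle$ over its boundary with $gc\ne c$, which exists by (F1) and (F7). Apply Lemma~\ref{lem:enlarge} to the indices $1,\dots,k-1$ in turn, enlarging $e_j$ to $a_j$ at the $j$-th step; the families that occur are independent because they consist of subtuples of $a_1,\dots,a_{k-1}$. The result is an elementary permutation that fixes the new boundary pointwise and moves $c$.
\end{proof}

Fix $(a_i)$ and $c$. Index sets are now finite subsets of $\mathbb N_{\ge1}$. If $|s|=m$, we write $s(1)<\dots<s(m)$ for the elements of $s$ and $s(t)=\{s(i):i\in t\}$ for $t\subseteq[m]$; note that $s(t)(q)=s(t(q))$.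

\subsection{Coherent isomorphisms of faces}

All faces of the same size are isomorphic over $B$, but in many ways. We need a choice that is compatible with passing to subfaces; uniqueness provides it up to size $k-1$.

\begin{lemma}\label{lem:sigma}
There are elementary bijections $\sigma_s:\langle[m]\rangle\to\langle s\rangle$ over $B$, for $|s|=m\le k-1$, with $\sigma_s(a_i)=a_{s(i)}$, $\sigma_{[m]}=\mathrm{id}$, and
\begin{equation}\label{eq:sigma}
\sigma_s\circ\sigma_t=\sigma_{s(t)}\qquad(t\subseteq[m]).
\end{equation}
Moreover, if $\rho:r\to r'$ is an increasing bijection of finite sets, the maps $\sigma_{\rho(t)}\sigma_t^{-1}:\langle t\rangle\to\langle\rho(t)\rangle$ $(t\subseteq r$, $|t|\le k-1)$ are compatible.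
\end{lemma}

\begin{proof}
We first show that the last statement, for sets $t$ of size at most $m$, follows from \eqref{eq:sigma} for sets of size at most $m$. Let $t'\subseteq t$ and write $t'=t(q)$; then $\rho(t')=\rho(t)(q)$. From $\sigma_t\sigma_q=\sigma_{t'}$ we get $\sigma_t^{-1}|\langle t'\rangle=\sigma_q\sigma_{t'}^{-1}$, and so $\sigma_{\rho(t)}\sigma_t^{-1}|\langle t'\rangle=\sigma_{\rho(t)}\sigma_q\sigma_{t'}^{-1}=\sigma_{\rho(t')}\sigma_{t'}^{-1}$.

Now construct $\sigma_s$ by induction on $m$. For $m=0$ take $\mathrm{id}_B$. For $m=1$ use $a_1\equiv_Ba_j$ and (F1), with $\sigma_{\{1\}}=\mathrm{id}$. For $2\le m\le k-1$, the maps $\sigma_{s(t)}\sigma_t^{-1}$ $(t\subsetneq[m])$ are compatible by the first paragraph. By $\mathrm U_m$ their union extends to an elementary bijection $\sigma_s:\langle[m]\rangle\to\langle s\rangle$, which we take to be the identity if $s=[m]$. The identity $\sigma_s|\langle t\rangle=\sigma_{s(t)}\sigma_t^{-1}$ is \eqref{eq:sigma}, and for $t=\{i\}$ it gives $\sigma_s(a_i)=a_{s(i)}$.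
\end{proof}

\subsection{The obstruction group}

For $|s|=k-1$ let $G_s=\mathrm{Gal}(\langle s\rangle/\partial\langle s\rangle)$. For $|r|=k$, call the subsets $s\subset r$ of size $k-1$ the \emph{facets} of $r$, and let $E_r$ be the set of $(g_s)\in\prod_sG_s$, $s$ ranging over the facets of $r$, such that $\bigcup_sg_s$ is elementary. By (F1), $E_r$ consists of the families $(F|\langle s\rangle)_s$ where $F\in\mathrm{Aut}(\mathbb U)$ fixes $\langle t\rangle$ pointwise for all $t\subset r$ with $|t|=k-2$; in particular $E_r$ is a group. The condition $\mathrm U_k$ would give $E_r=\prod_sG_s$. What $\mathrm U_{k-1}$ gives is that all coordinates but one can be prescribed.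

\begin{lemma}\label{lem:E1}
For each facet $s_0$ of $r$, the projection $E_r\to\prod_{s\ne s_0}G_s$ is onto.
\end{lemma}

\begin{proof}
Let $r=s_0\cup x$, and let $g_{r\setminus i}$ $(i\in s_0)$ be given. Over the base $\langle x\rangle$, with vertices indexed by $s_0$, put $f_{s_0\setminus i}=g_{r\setminus i}$ on $\langle(s_0\setminus i)\cup x\rangle=\langle r\setminus i\rangle$, and $f_t=\mathrm{id}$ on $\langle t\cup x\rangle$ for $|t|\le k-3$. This is compatible, since $g_{r\setminus i}$ fixes $\partial\langle r\setminus i\rangle$ pointwise. By $\mathrm U_{k-1}$ over $\langle x\rangle$, the union extends to an automorphism $F$. For $i\in s_0$, $F$ fixes $\langle s_0\setminus i\rangle\subseteq\partial\langle r\setminus i\rangle$ pointwise, so $F|\langle s_0\rangle\in G_{s_0}$.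
\end{proof}

The ambiguity in the remaining coordinate is a subgroup. For a facet $s$ of $r$, let $N_{s,r}$ be the group of $g\in G_s$ such that the family with $g$ at $s$ and $1$ elsewhere lies in $E_r$.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] If $|s|=|s'|=k-1$, $\theta:\langle s\rangle\to\langle s'\rangle$ is an elementary bijection over $B$, and $\theta(a_i)=a_{\pi(i)}$ for a bijection $\pi:s\to s'$, then conjugation by $\theta$ takes $G_s$ to $G_{s'}$ and $N_{s,s\cup x}$ to $N_{s',s'\cup x'}$, for all $x\notin s$, $x'\notin s'$. In particular $N_s:=N_{s,r}$ does not depend on $r$.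
\item[(b)] $N_s$ is normal in $G_s$.
\item[(c)] $G_s/N_s$ is abelian.
\item[(d)] $N_{[k-1]}$ fixes $c$ and $G_{[k-1]}$ does not; so $N_s\ne G_s$ for all $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F4), $\theta$ extends to an automorphism taking $a_x$ to $a_{x'}$. It takes $\langle t\rangle$ to $\langle\pi(t)\rangle$ and $\langle t\cup x\rangle$ to $\langle\pi(t)\cup x'\rangle$ for $t\subseteq s$, and these are all the sets in the definitions. For the last statement take $\theta=\mathrm{id}$.

(b) Let $g\in N_s$, $g'\in G_s$. Lemma~\ref{lem:E1}, applied to a facet other than $s$, gives an element of $E_r$ with $g'$ at $s$. Conjugating $(g,1,\dots,1)$ by it gives $(g'gg'^{-1},1,\dots,1)\in E_r$.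

(c) Since $k\ge3$, there are three distinct facets $s,s_1,s_2$ of $r$. Let $g,g'\in G_s$. Lemma~\ref{lem:E1} for $s_1$ gives an element of $E_r$ that is $g$ at $s$ and trivial outside $\{s,s_1\}$; for $s_2$ it gives one that is $g'$ at $s$ and trivial outside $\{s,s_2\}$. Their commutator is $[g,g']$ at $s$ and trivial elsewhere, so $[g,g']\in N_s$.

(d) With $r=[k]$, an element $g$ lies in $N_{[k-1]}$ if and only if $g\cup\mathrm{id}_{\Lambda_k}$ is elementary; such $g$ fixes $c\in\operatorname{dcl}(\Lambda_k)$. Since $c\notin\operatorname{dcl}(\partial\langle[k-1]\rangle)$, some element of $G_{[k-1]}$ moves $c$. Apply (a) to $\sigma_s$ for general $s$.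
\end{proof}

Let $\mathbb A=G_{[k-1]}/N_{[k-1]}$, written additively. For $g\in G_s$, the \emph{class} $\overline g\in\mathbb A$ is the coset of $\sigma_s^{-1}g\sigma_s$. By Lemma~\ref{lem:N}(a), $g\mapsto\overline g$ is a surjective homomorphism $G_s\to\mathbb A$ with kernel $N_s$.

For a function $\beta$ from the $(m-1)$-element subsets of a finite set into an abelian group, and $|r|=m$, put
\[
(\delta\beta)(r)=\sum_{i=1}^m(-1)^i\beta(r\setminus r(i)).
\]
Then $\delta\delta\beta=0$: for $i<j$ the set $r\setminus\{r(i),r(j)\}$ occurs in $(\delta\delta\beta)(r)$ with sign $(-1)^{j}(-1)^{i}$ when $r(j)$ is removed first, and with sign $(-1)^{i}(-1)^{j-1}$ when $r(i)$ is removed first.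

\begin{proposition}\label{prop:E3}
Let $|r|=k$ and $g_s\in G_s$ for the facets $s$ of $r$. Then $(g_s)\in E_r$ if and only if $\sum_{i=1}^k(-1)^i\,\overline{g_{r\setminus r(i)}}=0$.
\end{proposition}

\begin{proof}
Let $\mathbb E_r\le\mathbb A^k$ be the image of $E_r$ under $(g_s)\mapsto(\overline{g_{r\setminus r(i)}})_{i\le k}$. Since $\prod_sN_s\le E_r$, the group $E_r$ is the full preimage of $\mathbb E_r$. We must show that $\mathbb E_r=\{\alpha:\sum_i(-1)^i\alpha_i=0\}$.

\emph{Step 1: $\mathbb E_r$ is given by one linear equation.} The projection of $\mathbb E_r$ omitting a coordinate is onto $\mathbb A^{k-1}$ by Lemma~\ref{lem:E1}. It is injective: if $(g_s)\in E_r$ has $g_s\in N_s$ for $s\ne s_0$, then dividing by these elements shows $g_{s_0}\in N_{s_0}$. Omitting the last coordinate, we see that $\mathbb E_r$ is the graph of a homomorphism $\mathbb A^{k-1}\to\mathbb A$, so $\mathbb E_r=\{\alpha:\sum_{i=1}^k\tau_i(\alpha_i)=0\}$ with endomorphisms $\tau_i$ of $\mathbb A$ and $\tau_k=1$. Omitting the coordinate $i<k$, we see that for each $\alpha_k$ there is exactly one $\alpha_i$ with $\tau_i(\alpha_i)+\alpha_k=0$. So $\tau_i$ is bijective.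

\emph{Step 2: $\mathbb E_r$ does not depend on $r$.} Let $\rho:r\to r'$ be the increasing bijection. By Lemmas~\ref{lem:sigma} and~\ref{lem:skeleton} there is $F\in\mathrm{Aut}(\mathbb U)$ extending $\sigma_{\rho(t)}\sigma_t^{-1}$ for all $t\subset r$ with $|t|\le k-2$. Conjugation by $F$ takes $E_r$ to $E_{r'}$ and the $i$-th coordinate to the $i$-th coordinate. For a facet $s$, the maps $F|\langle s\rangle$ and $\sigma_{\rho(s)}\sigma_s^{-1}$ agree on $\partial\langle s\rangle$, so $F|\langle s\rangle=\sigma_{\rho(s)}\sigma_s^{-1}g_0$ with $g_0\in G_s$. For $g\in G_s$, the class of $FgF^{-1}\in G_{\rho(s)}$ is the coset of $\sigma_s^{-1}g_0gg_0^{-1}\sigma_s$, which is $\overline g$ because $\mathbb A$ is abelian.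

\emph{Step 3: $\tau_i=(-1)^{k-i}$.} We use a simplex with $k+1$ vertices, where the equations of the $k+1$ facets must be consistent. Let $s_{ij}=[k+1]\setminus\{i,j\}$, and let $g_{ij}\in G_{s_{ij}}$ $(i<j\le k)$ be arbitrary. Over the base $\langle k+1\rangle$, with vertices indexed by $[k]$, put $f_{[k]\setminus\{i,j\}}=g_{ij}$ and $f_t=\mathrm{id}$ on $\langle t\cup\{k+1\}\rangle$ for $|t|\le k-3$. This is compatible, since $g_{ij}$ fixes $\partial\langle s_{ij}\rangle$ pointwise. By Lemma~\ref{lem:skeleton} over $\langle k+1\rangle$, the union extends to an automorphism $F$. We claim that $F$ fixes $\langle t\rangle$ pointwise for $t\subseteq[k+1]$, $|t|=k-2$. If $k+1\in t$, this holds by the choice of $f_{t\setminus\{k+1\}}$. Otherwise $t=[k]\setminus\{i,j\}$ and $\langle t\rangle\subseteq\partial\langle s_{ij}\rangle$ is fixed by $g_{ij}$. So $F|\langle s_{ij}\rangle\in G_{s_{ij}}$ for all $i<j\le k+1$; let $\alpha_{ij}=\alpha_{ji}$ be its class. The $\alpha_{ij}$ with $i<j\le k$ are arbitrary elements of $\mathbb A$. In $r=[k+1]\setminus i$ the element $j$ has position $j$ if $j<i$ and $j-1$ if $j>i$. The equations for $r=[k+1]\setminus i$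 $(i\le k)$ and for $r=[k]$ read
\[
\sum_{j<i}\tau_j\alpha_{ij}+\sum_{i<j\le k}\tau_{j-1}\alpha_{ij}+\alpha_{i,k+1}=0,\qquad\sum_{i\le k}\tau_i\alpha_{i,k+1}=0 .
\]
Substitute the first equations into the last. For $i<j\le k$, the element $\alpha_{ij}$ occurs once in the $i$-th summand and once in the $j$-th, and its coefficient must vanish:
\[
\tau_i\tau_{j-1}+\tau_j\tau_i=0 .
\]
Take $i=1$. If $\tau_j=\pm1$, then $\tau_1(\tau_{j-1}+\tau_j)=0$, so $\tau_{j-1}=-\tau_j$ since $\tau_1$ is injective. Descending from $\tau_k=1$ gives the claim, and multiplying the equation of Step~1 by $(-1)^k$ gives the proposition.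
\end{proof}

For $k=3$ and $r=\{1,2,3\}$ the relation is $-\overline{g_{23}}+\overline{g_{13}}-\overline{g_{12}}=0$, the condition under which translations of three fibers preserve $\Theta$ in Section~\ref{sec:example}.

\subsection{Torsors}

The group $\mathbb A$ may be infinite. The element $c$ cuts out a finite quotient, together with finite sets on which it acts; finite objects can be defined by formulas. Recall that an action of a group $\Gamma$ on a nonempty set is \emph{regular} if for all points $x,x'$ there is exactly one $\alpha\in\Gamma$ with $x'=x+\alpha$, written $x'-x$; the set is then a \emph{$\Gamma$-torsor}.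

\begin{proposition}\label{prop:torsor}
There are a finite nontrivial abelian group $\Gamma$, a finite $\Gamma$-torsor $O\subseteq\langle[k-1]\rangle$, and, with $O_s=\sigma_s(O)$ carrying the action transported by $\sigma_s$, a map $\Theta:\prod_{i=1}^kO_{[k]\setminus i}\to\Gamma$ such that:
\begin{enumerate}
\item[(a)] $O$ is a single orbit of $\mathrm{Aut}(\mathbb U/\partial\langle[k-1]\rangle)$, and $|O|>1$;
\item[(b)] $O$ and the graphs of the maps $x\mapsto x+\alpha$ are definable over $\partial\langle[k-1]\rangle$;
\item[(c)] $\Theta(x_1+\alpha_1,\dots,x_k+\alpha_k)=\Theta(x_1,\dots,x_k)+\sum_i(-1)^i\alpha_i$;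
\item[(d)] the sets $\Theta^{-1}(\alpha)$ are definable over $\mathrm{Sk}=\bigcup\{\langle t\rangle:t\subset[k],\ |t|=k-2\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $O$ be the $G_{[k-1]}$-orbit of $c$; (a) holds by (F7) and Lemma~\ref{lem:N}(d). As $N_{[k-1]}$ is normal and fixes $c$, it fixes every $gc$, so $\mathbb A$ acts transitively on $O$. In a transitive action of an abelian group all points have the same stabilizer; let $\Gamma$ be the quotient of $\mathbb A$ by it. Then $\Gamma$ acts regularly, and $|\Gamma|=|O|$. The group $G_{[k-1]}$ acts on $O$ through $\Gamma$, so it commutes with each $x\mapsto x+\alpha$; the graphs are therefore invariant under $\mathrm{Aut}(\mathbb U/\partial\langle[k-1]\rangle)$, and (F2) gives (b). An element $g\in G_s$ acts on $O_s$ as the image of $\overline g$ in $\Gamma$, because $g\sigma_s(x)=\sigma_s(\sigma_s^{-1}g\sigma_s\,x)$.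

Fix $x^0\in\prod_iO_{[k]\setminus i}$ and define $\Theta(x^0+\alpha)=\sum_i(-1)^i\alpha_i$ for $\alpha\in\Gamma^k$; this gives (c). An automorphism fixing $\mathrm{Sk}$ pointwise restricts to an element of $E_{[k]}$, so by Proposition~\ref{prop:E3} it acts on the product as a translation by some $\alpha\in\Gamma^k$ with $\sum_i(-1)^i\alpha_i=0$. It preserves $\Theta$ by (c), and (F2) gives (d).
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:thmC}

The implication (iii)$\Rightarrow$(ii) is Lemma~\ref{lem:BU} (for $m=1$, (ii) is trivial), and (ii)$\Rightarrow$(i) is Lemma~\ref{lem:Uam}. For (i)$\Rightarrow$(iii), suppose (iii) fails, and let $k\le m$ and $B$ be as in Section~\ref{sec:failure}. We show that $(k+1)$-amalgamation fails over $B$. The idea is to take the boundary of an actual simplex with $k+1$ vertices and twist one transition map by a nontrivial class; a solution would then contradict $\delta\delta=0$.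

Let $s_0=[k]\setminus1$. By Lemma~\ref{lem:N}(d) choose $g\in G_{s_0}$ with $\overline g\ne0$. For $t\subsetneq[k]$ put $f_{s_0}=g$ and $f_t=\mathrm{id}_{\langle t\rangle}$ for $t\neq s_0$. Define $a:\mathcal P^-(k+1)\to\mathcal C_B$ by $a(t)=\langle t\rangle$, with $a_{t,[k]}=f_t$ for $t\subsetneq[k]$ and all other transition maps inclusions. This is a functor: $[k]$ is maximal in $\mathcal P^-(k+1)$, so only compositions ending in $[k]$ need checking, and the system $(f_t)$ is compatible because $g$ fixes $\partial\langle s_0\rangle$ pointwise and $s_0$ is maximal among proper subsets of $[k]$. It is independent over $B$, since $f_{\{i\}}=\mathrm{id}$ for all $i$ (as $|s_0|=k-1\ge2$).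

Suppose there is a solution, and put $g_t=a_{t,[k+1]}$ for $t\subsetneq[k+1]$. Then $g_{t'}|\langle t\rangle=g_t$ whenever $t\subseteq t'\ne[k]$. The $g_t$ with $|t|\le k-2$ are compatible elementary bijections $\langle t\rangle\to\langle t\rangle'$ for the independent family $A_i'=g_{\{i\}}(\langle i\rangle)$. By Lemma~\ref{lem:skeleton}, after moving the solution by an automorphism over $B$, we have $g_t=\mathrm{id}$ for $|t|\le k-2$. Then for $|s|=k-1$ the map $g_s$ fixes $\partial\langle s\rangle$ pointwise, so $g_s\in G_s$; let $\beta(s)=\overline{g_s}$. If $|r|=k$ and $r\ne[k]$, then $g_r$ extends $g_s$ for all facets $s$ of $r$, so $(g_s)\in E_r$ and $(\delta\beta)(r)=0$ by Proposition~\ref{prop:E3}. For $r=[k]$ we have $g_{[k]}f_s=g_s$, so $(g_sf_s^{-1})_s\in E_{[k]}$. The facet $s_0$ has sign $-1$, so $(\delta\beta)([k])+\overline g=0$. Hence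
\[
0=(\delta\delta\beta)([k+1])=(-1)^{k+1}(\delta\beta)([k])=(-1)^k\,\overline g\ne0,
\]
a contradiction. Since $k+1\le m+1$, (i) fails. \qed

\section{Configurations and cones}\label{sec:config}

To kill the failure we want, as in Section~\ref{sec:example}, new finite sets over the faces with $k-2$ vertices from which a point of $O$ is definable. They must be attached to tuples of elements, and the torsors must be given by one formula applied to such tuples. But $O$ is definable over $\partial\langle[k-1]\rangle$, not over $B$ and the vertices alone. So a tuple has to record, for each small face, finitely many elements of its algebraic closure, in such a way that neighboring faces share these elements.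

\subsection{The combinatorics}\label{sec:comb}

This subsection makes sense in any structure. Fix $k\ge3$ and finite products of sorts $\Sigma_1,\dots,\Sigma_{k-2}$. An \emph{$m$-configuration} is a tuple $w=(w_t)$ indexed by the sets $t\subseteq[m]$ with $1\le|t|\le k-2$, with $w_t\in\Sigma_{|t|}$; the $w_{\{i\}}$ are its \emph{vertices}. Let $\mathrm{Conf}_m$ be the set of $m$-configurations, a product of sorts; $\mathrm{Conf}_0$ consists of the empty configuration $\emptyset$. For $t\subseteq[m]$ the \emph{face} $w|_t$ is the $|t|$-configuration with $(w|_t)_q=w_{t(q)}$. Put $\partial_iw=w|_{[m]\setminus i}$. Then $(w|_t)|_q=w|_{t(q)}$, hence $\partial_i(w|_r)=w|_{r\setminus r(i)}$ and $\partial_i\partial_j=\partial_{j-1}\partial_i$ for $i<j$.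

Let $\mathcal F$ be a nonempty set of configurations, of various sizes, closed under faces; so $\emptyset\in\mathcal F$. A \emph{cone over $\mathcal F$} is a map $C$ sending each $m$-configuration $w\in\mathcal F$ to an $(m+1)$-configuration, with
\[
\partial_{m+1}Cw=w,\qquad\partial_iCw=C\partial_iw\quad(i\le m).
\]
If $X_m\subseteq\mathrm{Conf}_m$ are given, $C$ is a cone \emph{in $X=(X_m)$} if $Cw\in X_{m+1}$ for every $m$-configuration $w\in\mathcal F$. For $k=3$ an $m$-configuration is an $m$-tuple of vertices, and a cone is given by an apex $*$, with $C(w_1,\dots,w_m)=(w_1,\dots,w_m,*)$. For larger $k$ one also chooses entries on the small faces through the apex.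

\begin{lemma}\label{lem:conedesc}
Let $\varepsilon$ assign to each $m$-configuration $w\in\mathcal F$ with $m\le k-3$ an element of $\Sigma_{m+1}$. For an $m$-configuration $w\in\mathcal F$ and $t\subseteq[m]$ put
\[
(Cw)_t=w_t\quad(1\le|t|\le k-2),\qquad(Cw)_{t\cup\{m+1\}}=\varepsilon(w|_t)\quad(|t|\le k-3).
\]
Then $(Cw)|_{t\cup\{m+1\}}=C(w|_t)$ for all $t\subseteq [m]$, and $C$ is a cone. Every cone over $\mathcal F$ arises in this way.
\end{lemma}

\begin{proof}
For $q\subseteq[|t|]$, the entries of $(Cw)|_{t\cup\{m+1\}}$ at $q$ and at $q\cup\{|t|+1\}$ are $w_{t(q)}=(w|_t)_q$ and $\varepsilon(w|_{t(q)})=\varepsilon((w|_t)|_q)$, which are the entries of $C(w|_t)$. Taking $t=[m]\setminus i$ gives $\partial_iCw=C\partial_iw$, and $\partial_{m+1}Cw=w$ by the first formula. Conversely, given a cone $C$, let $\varepsilon(w)=(Cw)_{[m+1]}$ for $m\le k-3$. Iterating $\partial_iC=C\partial_i$ gives $(Cw)|_{t\cup\{m+1\}}=C(w|_t)$, and comparing the entries at the full index set gives the second formula.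
\end{proof}

\begin{corollary}\label{cor:conefo}
Let $X_m\subseteq\mathrm{Conf}_m$ $(m\le k+1)$ be definable and let $m_1,\dots,m_\nu\le k$. The statement ``the set of faces of $w^1,\dots,w^\nu$ has a cone in $X$'', about $w^i\in\mathrm{Conf}_{m_i}$, is first-order over the parameters of $X$, uniformly in these parameters.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:conedesc} it says: there are $e_{i,t}\in\Sigma_{|t|+1}$ $(i\le\nu$, $t\subseteq[m_i]$, $|t|\le k-3)$ such that $e_{i,t}=e_{i',t'}$ whenever $|t|=|t'|$ and $w^i|_t=w^{i'}|_{t'}$, and such that the configurations $C(w^i|_t)$, $t\subseteq[m_i]$, formed with $\varepsilon(w^i|_{t'})=e_{i,t'}$, lie in $X$.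
\end{proof}

\subsection{Good configurations}

Return to the situation of Section~\ref{sec:failure}. We choose finite tuples $u_{[m]}$ in $\langle[m]\rangle$ for $m=k-2,k-3,\dots,1$, in this order, and put $u_s=\sigma_s(u_{[|s|]})$ for $1\le |s|\le k-2$, such that:
\begin{enumerate}
\item[(u1)] $O$ and its action are definable over $B$ and the $u_t$ with $t\subset[k-1]$, $|t|=k-2$, and $\Theta$ is definable over $B$ and the $u_t$ with $t\subset[k]$, $|t|=k-2$;
\item[(u2)] for $2\le m\le k-2$, the type $\mathrm{tp}(u_{[m]}/\partial\langle[m]\rangle)$ is isolated by a formula over $B$ and the $u_t$ with $t\subset[m]$, $|t|=m-1$;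
\item[(u3)] $u_{[1]}$ contains $a_1$.
\end{enumerate}
For (u1), Proposition~\ref{prop:torsor} provides finitely many parameters, each in some $\langle t\rangle$ with $|t|=k-2$; for such a parameter $p$ put $\sigma_t^{-1}(p)$ into $u_{[k-2]}$, so that $p$ occurs in $u_t$. For (u2), once $u_{[m]}$ is chosen, its type over $\partial\langle[m]\rangle$ is isolated by (F1), and the parameters of an isolating formula are put into $u_{[m-1]}$ in the same way. This is why the choice proceeds downward. Let $\Sigma_m$ be the product of sorts of $u_{[m]}$.

For finite $r\subset\mathbb N_{\ge1}$ let $u|_r$ be the $|r|$-configuration with $(u|_r)_t=u_{r(t)}$; then $(u|_r)|_t=u|_{r(t)}$. By \eqref{eq:sigma}, $\sigma_s(u_t)=u_{s(t)}$, so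
\begin{equation}\label{eq:sigmau}
\sigma_s(u|_{[|s|]})=u|_s\qquad(|s|\le k-1).
\end{equation}
Transporting (u2) by $\sigma_s$, we get for $2\le|s|\le k-2$:
\begin{equation}\label{eq:isol}
\mathrm{tp}\bigl(u_s/B\cup\{u_t:\emptyset\ne t\subsetneq s\}\bigr)\vdash\mathrm{tp}\bigl(u_s/\partial\langle s\rangle\bigr).
\end{equation}
By (u3), $\operatorname{acl}(Bu_{\{i\}})=\langle i\rangle$.

An $m$-configuration $w$ is \emph{good} if its vertices are independent over $B$ and $w|_t\equiv_Bu|_{[|t|]}$ for all $t\subseteq[m]$ with $1\le|t|\le k-2$. Faces of good configurations are good, and each $u|_r$ is good by \eqref{eq:sigmau}. Goodness is a local condition, which makes good configurations easy to build; the next two lemmas show that it nevertheless determines the type.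

\begin{lemma}\label{lem:lift}
Let $\mathcal S$ be a downward closed family of subsets of $[m]$ of size at most $k-2$, containing all singletons. Let $w_t\in\Sigma_{|t|}$ be given for $\emptyset\ne t\in\mathcal S$, with the $w_{\{i\}}$ independent over $B$ and $w|_t\equiv_Bu|_{[|t|]}$ for $\emptyset\ne t\in\mathcal S$. Put $\langle t\rangle_w=\operatorname{acl}(Bw_{\{i\}}:i\in t)$. Then there are compatible elementary bijections $f_t:\langle t\rangle\to\langle t\rangle_w$ $(t\in\mathcal S)$ with $f_\emptyset=\mathrm{id}_B$ and $f_t(u_t)=w_t$.
\end{lemma}

\begin{proof}
By \eqref{eq:sigmau}, $w|_t\equiv_Bu|_t$. We use induction on $|t|$. For $t=\{i\}$ extend $u_{\{i\}}\mapsto w_{\{i\}}$ by (F1). Let $|t|\ge2$. By $\mathrm U_{|t|}$ the union of the $f_q$, $q\subsetneq t$, extends to an automorphism $F$. The configuration $F(u|_t)$ has the same type over $B$ as $w|_t$ and the same entries except possibly the one on $t$ itself. So $F(u_t)$ and $w_t$ have the same type over $B\cup\{w_q:\emptyset\ne q\subsetneq t\}$, and by \eqref{eq:isol}, transported by $F$, the same type over $F(\partial\langle t\rangle)$. Choose $F'\in\mathrm{Aut}(\mathbb U/F(\partial\langle t\rangle))$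 with $F'F(u_t)=w_t$ and put $f_t=F'F|\langle t\rangle$. It extends the $f_q$, and its image is $\operatorname{acl}(F(\partial\langle t\rangle))=\langle t\rangle_w$.
\end{proof}

\begin{lemma}\label{lem:onetype}
The good $m$-configurations are exactly the realizations of $p_m=\mathrm{tp}(u|_{[m]}/B)$.
\end{lemma}

\begin{proof}
Let $w$ be good. Apply Lemma~\ref{lem:lift} to all subsets of $[m]$ of size at most $k-2$. By Lemma~\ref{lem:skeleton}, $\bigcup_tf_t$ is elementary, so $w\equiv_Bu|_{[m]}$. Conversely, goodness is invariant under $\mathrm{Aut}(\mathbb U/B)$.
\end{proof}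

\begin{lemma}\label{lem:goodcone}
Every finite nonempty set $\mathcal F$ of good configurations that is closed under faces has a cone $C$ with all $Cw$ good.
\end{lemma}

The members of $\mathcal F$ may be in arbitrary position relative to one another. This generality is what the compactness argument of Section~\ref{sec:data} needs.

\begin{proof}
By (F3) choose $*\equiv_Bu_{[1]}$ independent over $B$ from all entries of all members of $\mathcal F$, and put $\varepsilon(\emptyset)=*$. Whatever the other values of $\varepsilon$, the vertices of $Cw$ are those of $w$ together with $*$, so they are independent over $B$; and $C\emptyset$ is good. We define $\varepsilon(w)$ for $m$-configurations $w\in\mathcal F$, $1\le m\le k-3$, by induction on $m$, so that $Cw$ is good. All entries of $Cw$ except the one at $[m+1]$ are already defined. Its proper faces are the $w|_t$ $(t\subseteq[m])$ and the $C(w|_t)$ $(t\subsetneq[m])$, which are good. Lemma~\ref{lem:lift} gives compatible $f_t$ $(t\subsetneq[m+1])$ with $f_t(u_t)=(Cw)_t$, and by $\mathrm U_{m+1}$ their union extends to an automorphism $F$ over $B$. Put $\varepsilon(w)=F(u_{[m+1]})$. Then $Cw=F(u|_{[m+1]})$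 is good. For $m\ge k-2$, the faces of $Cw$ with at most $k-2$ vertices have the form $w|_t$, or $C(w|_t)$ with $|t|\le k-3$; they are good, hence have the right type by Lemma~\ref{lem:onetype}, and $Cw$ is good.
\end{proof}

\subsection{The cocycle condition}\label{sec:cocycle}

By (u1), fix formulas over a finite tuple $b_0$ from $B$ that define $O$ and the graphs of its translations from $u|_{[k-1]}$, and the sets $\Theta^{-1}(\alpha)$ from $u|_{[k]}$. Substituting an arbitrary $(k-1)$-configuration, respectively $k$-configuration, $w$, we obtain a set $H_w$ with binary relations indexed by $\Gamma$, and $k$-ary relations $\Theta_w^{-1}(\alpha)$. By \eqref{eq:sigmau}, $H_{u|_s}=\sigma_s(O)=O_s$ with the transported action for $|s|=k-1$; in particular $H_{\partial_iu|_{[k]}}=O_{[k]\setminus i}$. By Lemma~\ref{lem:onetype}, the following first-order properties pass from $u|_{[k-1]}$ and $u|_{[k]}$ to all good configurations: $H_w$ is a $\Gamma$-torsor for good $w\in\mathrm{Conf}_{k-1}$, and for good $w\in\mathrm{Conf}_k$, $\Theta_w$ is a map $\prod_{i=1}^kH_{\partial_iw}\to\Gamma$ with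
\begin{equation}\label{eq:theta}
\Theta_w(x_1+\alpha_1,\dots,x_k+\alpha_k)=\Theta_w(x_1,\dots,x_k)+\sum_{i=1}^k(-1)^i\alpha_i .
\end{equation}

For an $m$-configuration $w$, a family $x=(x_t)$ with $x_t\in H_{w|_t}$ $(t\subseteq[m]$, $|t|=k-1)$, and $r\subseteq[m]$ with $|r|=k$, we abbreviate
\[
\Theta_{w|_r}(x)=\Theta_{w|_r}\bigl(x_{r\setminus r(1)},\dots,x_{r\setminus r(k)}\bigr).
\]
If points $x_t$ with $\Theta_{w|_r}(x)=0$ for all $r$ are to exist on a $(k+1)$-configuration $w$, the alternating sum below has to vanish. In Section~\ref{sec:example} its vanishing is the associativity of composition. The map $\Theta$ was chosen only up to an additive constant, and the constant can be adjusted.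

\begin{lemma}\label{lem:cocycle}
After adding a constant to $\Theta$, we have $\sum_{i=1}^{k+1}(-1)^i\Theta_{\partial_iw}(x)=0$ for every good $(k+1)$-configuration $w$ and every family $x$.
\end{lemma}

\begin{proof}
Call the sum $\eta(w,x)$. Replacing $x_t$ by $x_t+\alpha(t)$ changes $\Theta_{w|_r}(x)$ by $(\delta\alpha)(r)$, by \eqref{eq:theta}, and so changes $\eta$ by $(\delta\delta\alpha)([k+1])=0$. So $\eta$ depends only on $w$, and by Lemma~\ref{lem:onetype} it is a constant $\eta_0$. Let $k$ be odd. Choose a family $x$ on the good configuration $w=u|_{[k+2]}$ and put $\theta(r)=\Theta_{w|_r}(x)$. Then $(\delta\theta)(q)=\eta_0$ for all $q\subset[k+2]$ of size $k+1$, so $0=(\delta\delta\theta)([k+2])=\sum_{i=1}^{k+2}(-1)^i\eta_0=-\eta_0$. Let $k$ be even. Replace $\Theta$ by $\Theta+\eta_0$, which permutes the defining formulas and preserves \eqref{eq:theta}. The constant becomes $\eta_0+\eta_0\sum_{i=1}^{k+1}(-1)^i=0$.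
\end{proof}

From now on $\Theta$ is normalized in this way.

\section{Trivialization data}\label{sec:data}

The good configurations carry torsors, a cocycle and cones, but they form only a type-definable class over $B$. We look for definable classes with the same properties. The properties of $H$ and $\Theta$ are first-order, so they define a class $X^0$ containing all good configurations. Cones are different: compactness shows that configurations in a suitable definable class $X^1\subseteq X^0$ have cones in $X^0$, but not that they have cones in $X^1$. We therefore use a descending chain of \emph{tiers} $X^0\supseteq X^1\supseteq\cdots$, where each cone costs one tier. Moreover a first-order condition can provide cones only over a bounded number of configurations. Section~\ref{sec:flat} will need $2k+1$ steps and at most $\nu_k$ configurations at a time, where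
\[
\nu_0=1,\qquad\nu_m=1+m\,\nu_{m-1}.
\]
Fix once and for all a countable list containing one copy of each nontrivial finite abelian group.

\begin{definition}\label{def:datum}
Let $T$ be any complete theory, in a language $L$. A \emph{datum} $\mathfrak d$ of $T$ consists of an integer $k\ge3$, a group $\Gamma$ from the list, products of sorts $\Sigma_1,\dots,\Sigma_{k-2}$ (so that Section~\ref{sec:comb} applies), and $L$-formulas without parameters defining a set $D$ and families indexed by $b\in D$: sets $X^j_m(b)\subseteq\mathrm{Conf}_m$ $(0\le m\le k+1$, $0\le j\le2k+1)$; sets $H_{b,w}$ with relations $x'=x+\alpha$ $(w\in\mathrm{Conf}_{k-1})$; and relations $\Theta_{b,w}(x_1,\dots,x_k)=\alpha$ $(w\in\mathrm{Conf}_k)$, for $\alpha\in\Gamma$. It is required that in models of $T$ every $b\in D$ satisfies: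
\begin{enumerate}
\item[(D1)] $X^j_0(b)=\mathrm{Conf}_0$, $X^{j+1}_m(b)\subseteq X^j_m(b)$, and $\partial_iX^j_m(b)\subseteq X^j_{m-1}(b)$;
\item[(D2)] for $w\in X^0_{k-1}(b)$, $H_{b,w}$ is a $\Gamma$-torsor;
\item[(D3)] for $w\in X^0_k(b)$, $\Theta_{b,w}$ is a map $\prod_iH_{b,\partial_iw}\to\Gamma$ satisfying \eqref{eq:theta};
\item[(D4)] for $w\in X^0_{k+1}(b)$ and all $x_t\in H_{b,w|_t}$ $(|t|=k-1)$, $\sum_{i=1}^{k+1}(-1)^i\Theta_{b,\partial_iw}(x)=0$;
\item[(D5)] for $j\le2k$ and any $\nu_k$ elements of $\bigcup_{m\le k}X^{j+1}_m(b)$, repetitions allowed, the set of their faces has a cone in $X^j(b)$;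
\end{enumerate}
and that $X^{2k+1}_{k-2}(b)\ne\emptyset$ for some $b\in D$.
\end{definition}

For given formulas, (D1)--(D5) are first-order conditions on $b$; for (D5) this is Corollary~\ref{cor:conefo}. Nothing in the definition refers to stability or independence. The structure $M$ of Section~\ref{sec:example} gives a datum with $k=3$, $\Sigma_1=I$, no parameter, and $X^j_m=I^m$.

\begin{proposition}\label{prop:datum}
Let $\mathbb U$ be a monster model of a complete stable theory $T'$ eliminating imaginaries, and let $k$, $B$, $(a_i)$ be as in Section~\ref{sec:failure}. There are a datum $\mathfrak d$ of $T'$ with this $k$, a finite tuple $b$ from $B$ with $b\in D$, and $y\in X^{2k+1}_{k-1}(b)$ such that: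
\begin{enumerate}
\item[(a)] the entries of $\partial_iy$ lie in $\langle[k-1]\setminus i\rangle$ for $1\le i\le k-1$;
\item[(b)] $|H_{b,y}|>1$, and $\mathrm{Aut}(\mathbb U/\partial\langle[k-1]\rangle)$ acts transitively on $H_{b,y}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Take $\Gamma$ (identified with its copy in the list), $\Sigma_m$, $H$, $\Theta$ from Sections~\ref{sec:failure} and~\ref{sec:config}. For $m\le k+1$ let $X^0_m$ be the set of $m$-configurations all of whose faces with $k-1$, $k$, $k+1$ vertices satisfy the conclusions of (D2), (D3), (D4) respectively. The class $X^0$ is definable over $b_0$, is closed under faces, and contains all good configurations by Section~\ref{sec:cocycle}.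

Suppose $j\le2k$ and $X^j$ is given, definable over $B$, closed under faces, and containing all good configurations. Let $\nu=\nu_k$ and $m_1,\dots,m_\nu\le k$, and let $\gamma(w^1,\dots,w^\nu)$ be the formula of Corollary~\ref{cor:conefo} for $X^j$. By Lemmas~\ref{lem:onetype} and~\ref{lem:goodcone}, $p_{m_1}(w^1)\cup\dots\cup p_{m_\nu}(w^\nu)$ implies $\gamma$. By compactness, one formula from each $p_{m_i}(w^i)$ suffices. For $1\le m\le k$ let $\chi_m\in p_m$ be the conjunction of all formulas from $p_m$ that occur in this way, over the finitely many $(m_1,\dots,m_\nu)$, and let $\chi_0$ be trivial. Then whenever $w^i\in\mathrm{Conf}_{m_i}$ satisfies $\chi_{m_i}$ for all $i\le\nu$, the set of faces of $w^1,\dots,w^\nu$ has a cone in $X^j$. Put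
\[
X^{j+1}_m=\{w\in X^j_m:\chi_{|t|}(w|_t)\text{ holds for all }t\subseteq[m]\text{ with }|t|\le k\}.
\]
This class is definable over $B$, closed under faces, contains all good configurations, and satisfies (D5) for $j$.

Let $b$ be a finite tuple from $B$ containing all parameters used, and let $D$ be the $\emptyset$-definable set of $b'$ for which the same formulas, with $b'$ in place of $b$, satisfy (D1)--(D5). Then $b\in D$ and $u|_{[k-2]}\in X^{2k+1}_{k-2}(b)$, so we have a datum. Put $y=u|_{[k-1]}$, which is good. Then $\partial_iy=u|_{[k-1]\setminus i}$ gives (a), and $H_{b,y}=O$ gives (b) by Proposition~\ref{prop:torsor}(a).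
\end{proof}

\section{Flat sections}\label{sec:flat}

Let $T$ be a complete theory, $\mathfrak d$ a datum of $T$, $M\models T$ and $b\in D(M)$. We write $X^j_m$, $H_y$, $\Theta_v$ for the sets and maps defined in $M$ with parameter $b$. A \emph{section} of $H$ over a set of $(k-1)$-configurations picks a point $h(y)\in H_y$ for each $y$ in the set.

\begin{definition}\label{def:flat}
A \emph{flat section} is a section $h$ over $X^{k+1}_{k-1}$ with $\Theta_v(h(\partial_1v),\dots,h(\partial_kv))=0$ for all $v\in X^{k+1}_k$.
\end{definition}

To see what is to be imitated, let $k=3$ and suppose that all tuples of vertices belong to all tiers. Fix an apex $*$ and any section $h_0$. Let $h(i,j)$ be the unique $x\in H_{(i,j)}$ with $\Theta_{(i,j,*)}(h_0(j,*),h_0(i,*),x)=0$. Apply (D4) to $(i,j,l,*)$, with $h_0$ on the edges through $*$ and $h$ on the others: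
\[
-\Theta_{(j,l,*)}+\Theta_{(i,l,*)}-\Theta_{(i,j,*)}+\Theta_{(i,j,l)}=0 .
\]
The first three terms vanish, so $h$ is flat. Uniqueness up to coboundary was proved with the same apex in Section~\ref{sec:example}. In homological terms, a cone over everything is a contraction of the chain complex of configurations. With only (D5), we build a substitute for the contraction one configuration at a time, choosing a new cone for each.

Let $\mathbb ZX^j_m$ be the free abelian group on $X^j_m$, and put $\partial w=\sum_{i=1}^m(-1)^i\partial_iw\in\mathbb ZX^j_{m-1}$ for $w\in X^j_m$, $m\ge1$, and $\partial\emptyset=0$. The identity $\partial_i\partial_j=\partial_{j-1}\partial_i$ $(i<j)$ gives $\partial\partial=0$, by the sign computation made for $\delta\delta$. Functions from $X^j_m$ to $\Gamma$ are extended linearly, and $\delta f=f\circ\partial$. The \emph{support} of a chain is the set of configurations with nonzero coefficient.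

\begin{lemma}\label{lem:homotopy}
Let $1\le J\le2k+1$. There are homomorphisms $Q_m:\mathbb ZX^J_m\to\mathbb ZX^{J-m-1}_{m+1}$ for $0\le m\le\min(k,J-1)$ with
\[
\partial Q_mw=w-Q_{m-1}\partial w\qquad(Q_{-1}=0).
\]
\end{lemma}

\begin{proof}
We use induction on $m$, arranging that $Q_mw$ has support of size at most $\nu_m$ for each $w\in X^J_m$. Given $w\in X^J_m$, put $z=w-Q_{m-1}\partial w\in\mathbb ZX^{J-m}_m$. Its support has size at most $1+m\nu_{m-1}=\nu_m\le\nu_k$ (for $m=0$, $z=\emptyset$). It is a cycle: for $m\ge1$,
\[
\partial z=\partial w-\partial Q_{m-1}\partial w=\partial w-(\partial w-Q_{m-2}\partial\partial w)=0 .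
\]
If $z=0$ put $Q_mw=0$. Otherwise (D5) with $j=J-m-1$ gives a cone $C$ in $X^{J-m-1}$ over the set of faces of the support of $z$. Extend $C$ linearly. The cone identities give $\partial Cz=C\partial z+(-1)^{m+1}z=(-1)^{m+1}z$. Put $Q_mw=(-1)^{m+1}Cz$, and extend $Q_m$ linearly.
\end{proof}

\begin{lemma}\label{lem:flat}
\begin{enumerate}
\item[(a)] Flat sections exist.
\item[(b)] If $h,h'$ are flat, there is $\zeta:X^{2k+1}_{k-2}\to\Gamma$ with $h'(y)-h(y)=(\delta\zeta)(y)$ for all $y\in X^{2k+1}_{k-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h_0$ be any section over $X^0_{k-1}$, and put $\theta(v)=\Theta_v(h_0(\partial_1v),\dots,h_0(\partial_kv))$ for $v\in X^0_k$. By (D4) with $x_t=h_0(w|_t)$, we have $\delta\theta=0$ on $X^0_{k+1}$. Apply Lemma~\ref{lem:homotopy} with $J=k+1$; then $Q_k$ takes values in $\mathbb ZX^0_{k+1}$ and $Q_{k-1}$ in $\mathbb ZX^1_k$. For $v\in X^{k+1}_k$,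
\[
\theta(v)=\theta(\partial Q_kv)+\theta(Q_{k-1}\partial v)=(\delta\theta)(Q_kv)+\delta(\theta Q_{k-1})(v)=\delta(\theta Q_{k-1})(v).
\]
Put $h(y)=h_0(y)-\theta(Q_{k-1}y)$ for $y\in X^{k+1}_{k-1}$. By \eqref{eq:theta}, $\Theta_v(h(\partial_1v),\dots,h(\partial_kv))=\theta(v)-\delta(\theta Q_{k-1})(v)=0$.

(b) Put $\beta=h'-h:X^{k+1}_{k-1}\to\Gamma$. By \eqref{eq:theta} and flatness, $\delta\beta=0$ on $X^{k+1}_k$. Apply Lemma~\ref{lem:homotopy} with $J=2k+1$; then $Q_{k-1}$ takes values in $\mathbb ZX^{k+1}_k$ and $Q_{k-2}$ in $\mathbb ZX^{k+2}_{k-1}\subseteq\mathbb ZX^{k+1}_{k-1}$. For $y\in X^{2k+1}_{k-1}$,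
\[
\beta(y)=\beta(\partial Q_{k-1}y)+\beta(Q_{k-2}\partial y)=(\delta\beta)(Q_{k-1}y)+\delta(\beta Q_{k-2})(y)=\delta(\beta Q_{k-2})(y).
\]
Put $\zeta=\beta Q_{k-2}$.
\end{proof}

Existence uses $k+1$ tiers and uniqueness $k$ more, which explains the number $2k+1$.

\section{Adjoining trivializations}\label{sec:cover}

Let $T$ be any complete theory, in a language $L$.

\subsection{The theory $T^+$}

For $M\models T$, a \emph{choice of flat sections} is a family $h=(h_{\mathfrak d,b})$, where $\mathfrak d$ ranges over all data of $T$, $b\in D_{\mathfrak d}(M)$, and $h_{\mathfrak d,b}$ is a flat section for $\mathfrak d$, $M$, $b$. Such $h$ exist by Lemma~\ref{lem:flat}(a). Let $M^+_h$ be $M$ together with, for each datum $\mathfrak d$, the new sort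
\[
K_{\mathfrak d}=\{(b,z,\alpha):b\in D,\ z\in X^{2k+1}_{k-2}(b),\ \alpha\in\Gamma\},
\]
which is nonempty by the last clause of Definition~\ref{def:datum}, the graphs of the projection $(b,z,\alpha)\mapsto(b,z)$ and of the translations of the last coordinate, and the relation $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$, which holds if and only if $b\in D$, $y\in X^{2k+1}_{k-1}(b)$, $\kappa_i=(b,\partial_iy,\alpha_i)$ for some $\alpha_i\in\Gamma$, and
\[
x=h_{\mathfrak d,b}(y)+\sum_{i=1}^{k-1}(-1)^i\alpha_i\in H_{b,y}.
\]
The last coordinate $\alpha$ is not part of the structure. Fix one $M$ and one $h$, and let $T^+=\mathrm{Th}(M^+_h)$, in the language $L^+\supseteq L$. Then $T^+$ is complete and contains $T$. There are at most $|L|+\aleph_0$ data and each contributes finitely many symbols, so $|L^+|\le|L|+\aleph_0$. The following first-order properties hold in $M^+_h$, hence in all models of $T^+$.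
\begin{enumerate}
\item[(K1)] Every element of $K_{\mathfrak d}$ projects to a unique $(b,z)$, and the fiber over $(b,z)$ has exactly $|\Gamma|$ elements for $b\in D$, $z\in X^{2k+1}_{k-2}(b)$.
\item[(K2)] For $b\in D$, $y\in X^{2k+1}_{k-1}(b)$ and $\kappa_i$ in the fiber over $(b,\partial_iy)$, there is a unique $x$ with $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$, and $x\in H_{b,y}$.
\end{enumerate}

\begin{lemma}\label{lem:extend}
Let $M'\models T$ and let $h$ be a choice of flat sections on $M'$. Every automorphism of $M'$ extends to an automorphism of $(M')^+_h$.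
\end{lemma}

\begin{proof}
First let $h'$ be a second choice, and let $\zeta_{\mathfrak d,b}$ be as in Lemma~\ref{lem:flat}(b). The identity on $M'$ together with $(b,z,\alpha)\mapsto(b,z,\alpha-\zeta_{\mathfrak d,b}(z))$ is an isomorphism $(M')^+_h\to(M')^+_{h'}$. It respects projections and translations, and it respects $\mu_{\mathfrak d}$ because
\[
h'(y)+\sum_i(-1)^i\bigl(\alpha_i-\zeta(\partial_iy)\bigr)=h'(y)-(\delta\zeta)(y)+\sum_i(-1)^i\alpha_i=h(y)+\sum_i(-1)^i\alpha_i .
\]
Now let $\pi$ be an automorphism of $M'$. Define $\pi h$ by $(\pi h)_{\mathfrak d,\pi b}(\pi y)=\pi(h_{\mathfrak d,b}(y))$. It is a choice of flat sections because the data are defined without parameters, and $\pi$ together with $(b,z,\alpha)\mapsto(\pi b,\pi z,\alpha)$ is an isomorphism $(M')^+_h\to(M')^+_{\pi h}$. Compose it with an isomorphism $(M')^+_{\pi h}\to(M')^+_h$ over $M'$.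
\end{proof}

\begin{remark}\label{rem:cycle}
Uniqueness up to coboundary, and so (D5), cannot be dispensed with. Take $k=3$, three named vertices $1,2,3$, the edges $(1,2),(2,3),(3,1)$, no triangles, and three unrelated $\Gamma$-torsors on the edges. Every section is flat. After adjoining $K$ and $\mu$ as above, the set of triples $(h(1,2)+\alpha_1-\alpha_2,\ h(2,3)+\alpha_2-\alpha_3,\ h(3,1)+\alpha_3-\alpha_1)$ is definable without parameters. It is not preserved by the automorphism of the original structure that translates one torsor by $\alpha\ne0$, since the three displacements from $h$ add up to $0$.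
\end{remark}

\subsection{Full embedding}

A relation that is invariant under all automorphisms need not be definable unless the structure is sufficiently homogeneous. So we pass to an elementary extension of $M$ \emph{with its sections}, to which Lemma~\ref{lem:extend} still applies, and construct there the automorphism that is needed.

\begin{proposition}\label{prop:full}
$T$ is fully embedded in $T^+$, and every element of a model of $T^+$ is algebraic over the elements of that model in the sorts of $T$.
\end{proposition}

\begin{proof}
The second statement follows from (K1). For the first, let $L(h)$ be $L$ with a relation symbol, for each datum $\mathfrak d$, for the graph of $(b,y)\mapsto h_{\mathfrak d,b}(y)$. Being a choice of flat sections is expressed by $L(h)$-sentences. So for each $(M',h)\succeq(M,h)$ the structure $(M')^+_h$ is defined.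

\emph{Translation.} For every $L^+$-formula $P(x)$ with $x$ in sorts of $T$ there is an $L(h)$-formula $P^*(x)$ such that $(M')^+_h\models P(e)$ if and only if $(M',h)\models P^*(e)$, for all $(M',h)\succeq(M,h)$ and all $e$ in $M'$. To see this, allow free variables $\kappa$ in the new sorts, replace each by a pair of variables $(b,z)$ and a fixed element $\alpha\in\Gamma$, and argue by induction on the formula. Once the elements $\alpha$ are fixed, equality on $K_{\mathfrak d}$, the two graphs and $\mu_{\mathfrak d}$ become $L(h)$-formulas by their definitions, and $\exists\kappa\in K_{\mathfrak d}$ becomes $\bigvee_{\alpha\in\Gamma}\exists(b,z)$, restricted to $b\in D$, $z\in X^{2k+1}_{k-2}(b)$.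

\emph{Two tuples with the same $L$-type.} Suppose $P(x)$ is not equivalent modulo $T^+$ to an $L$-formula. Then the set $\{P^*(x),\neg P^*(x')\}\cup\{\varphi(x)\leftrightarrow\varphi(x'):\varphi\in L\}$ is finitely satisfiable in $(M,h)$: otherwise, for some $\varphi_1,\dots,\varphi_n$, the set defined by $P$ in $M^+_h$ would be a union of atoms of the Boolean algebra generated by the sets $\varphi_i(M)$, hence defined by an $L$-formula. So the set is realized by some $(e,e')$ in some $(M_0,h)\succeq(M,h)$, and $e\mapsto e'$ is a partial $L$-elementary map.

\emph{An $L$-automorphism taking $e$ to $e'$.} Let $(M',h)\succeq(M_0,h)$ and let $f$ be a partial $L$-elementary map from $M'$ to $M'$. Then there are $(M'',h)\succeq(M',h)$ and an $L$-elementary map $M'\to M''$, defined on all of $M'$, extending $f$. Indeed, take new constants $\gamma_q$ for $q\in M'\setminus\operatorname{dom}f$ and the set of all $\varphi(f(\bar p),\gamma_{\bar q})$ with $\varphi\in L$, $\bar p$ in $\operatorname{dom}f$, $\bar q$ outside it, and $M'\models\varphi(\bar p,\bar q)$. It is closed under conjunction and finitely satisfiable in $M'$, since $M'\models\exists\bar y\,\varphi(\bar p,\bar y)$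 implies $M'\models\exists\bar y\,\varphi(f(\bar p),\bar y)$; realize it in an elementary extension of $(M',h)$. Starting from $e\mapsto e'$, we obtain an $L(h)$-elementary chain $M_0\preceq M_1\preceq\cdots$ and $L$-elementary maps $f_i:M_{2i-2}\to M_{2i-1}$ and $g_i:M_{2i-1}\to M_{2i}$ with $f_1(e)=e'$, $g_i\supseteq f_i^{-1}$ and $f_{i+1}\supseteq g_i^{-1}\supseteq f_i$. Let $M_\omega=\bigcup_iM_i$ and $\pi=\bigcup_if_i$. The map $\pi$ is $L$-elementary with domain $M_\omega$, and it is onto because the range of $f_{i+1}$ contains $M_{2i-1}$.

By Lemma~\ref{lem:extend}, $\pi$ extends to an automorphism of $(M_\omega)^+_h$, so $P(e)\leftrightarrow P(e')$ holds there. This contradicts $(M_\omega,h)\models P^*(e)\wedge\neg P^*(e')$.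
\end{proof}

\subsection{Stability}

Recall that a complete theory is \emph{$\lambda$-stable} if over every set of size at most $\lambda$ there are at most $\lambda$ complete types of finite tuples, that it is stable if it is $\lambda$-stable for some infinite $\lambda$, and that a stable theory $T$ is $\lambda$-stable whenever $\lambda=\lambda^{|T|+\aleph_0}$.

\begin{lemma}\label{lem:stable}
Let $T\subseteq T'$ be complete theories in languages $L\subseteq L'$, with $T$ fully embedded in $T'$, such that every element of a model of $T'$ is algebraic over the elements of that model in the sorts of $T$. If $\lambda\ge|L'|+\aleph_0$ and $T$ is $\lambda$-stable, so is $T'$. In particular, if $T$ is stable, so is $T'$.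
\end{lemma}

\begin{proof}
Every set of size at most $\lambda$ lies in a model of size at most $\lambda$, so it suffices to count types over $\mathcal N\models T'$ with $|\mathcal N|\le\lambda$. Let $M\models T$ be the part of $\mathcal N$ in the sorts of $T$.

First consider tuples in the sorts of $T$. Full embedding concerns formulas without parameters; we extend it to parameters from $\mathcal N$. Let $P(x,e)$ be an $L'$-formula with $x$ in sorts of $T$ and $e$ in $\mathcal N$. Choose $p$ in $M$ and a formula $\xi(y,p)$ that is satisfied by $e$ and has exactly $n<\omega$ solutions. The formula $\psi(x,x';z)$ given by $\forall y\,(\xi(y,z)\to(P(x,y)\leftrightarrow P(x',y)))$ has its free variables in sorts of $T$, so it is equivalent to an $L$-formula. The equivalence relation $\psi(x,x';p)$ has at most $2^n$ classes, so in every elementary extension of $\mathcal N$ each class has a representative in $M$. Since $P(x,e)$ defines a union of classes, it is equivalent to an $L$-formula over $M$. Hence the type over $\mathcal N$ of a finite tuple in sorts of $T$ is determined by its $L$-type over $M$, and there are at most $\lambda$ such types.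

An arbitrary finite tuple $e$ in an elementary extension of $\mathcal N$ satisfies a formula $\xi(y,p)$ with finitely many, say $n$, solutions, where $p$ is a tuple in sorts of $T$ of the extension. Given $\xi$ and $\mathrm{tp}(p/\mathcal N)$, there are at most $n$ possibilities for $\mathrm{tp}(pe/\mathcal N)$: realize $\mathrm{tp}(p/\mathcal N)$ by a fixed tuple, and $e$ becomes one of the $n$ solutions. There are at most $\lambda$ choices for $\xi$ and at most $\lambda$ for $\mathrm{tp}(p/\mathcal N)$, so at most $\lambda$ types. For the last statement take $\lambda=2^{|L'|+\aleph_0}$.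
\end{proof}

\section{The theory $T^{**}$}\label{sec:main}

The new sorts enlarge algebraic closures and may create new failures of $\mathrm B(k)$. But a failure is witnessed by a datum, which involves finitely many formulas, so after $\omega$ steps every failure would have been repaired at a finite stage.

\subsection{Construction}

Recall that $T^{\mathrm{eq}}$ adds to a complete theory $T$, for each $\emptyset$-definable equivalence relation on a finite product of sorts, a sort for the quotient and the quotient map. It is complete, $T$ is fully embedded in it, every element of a model is definable over the elements in the sorts of $T$, and $|T^{\mathrm{eq}}|\le|T|+\aleph_0$.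

Let $T$ be complete and stable, in the language $L$. Put
\[
T_0=T^{\mathrm{eq}},\qquad T_{n+1}=(T_n^+)^{\mathrm{eq}},\qquad T^{**}=\bigcup_nT_n,
\]
with languages $L_0\subseteq L_1\subseteq\cdots$ and $L^{**}=\bigcup_nL_n$.

\begin{lemma}\label{lem:Tss}
$T^{**}$ is a complete stable theory that eliminates imaginaries, $T$ is fully embedded in it, and every element of a model of $T^{**}$ is algebraic over the elements of that model in the sorts of $T$.
\end{lemma}

\begin{proof}
The $T_n$ form an increasing chain of complete theories and every $L^{**}$-sentence lies in some $L_n$, so $T^{**}$ is consistent and complete. By Proposition~\ref{prop:full}, $T_n$ is fully embedded in $T_n^+$, hence in $T_{n+1}$. An $L^{**}$-formula with free variables in sorts of $T$ lies in some $L_n$, and is equivalent successively to an $L_{n-1}$-formula, \dots, an $L_0$-formula, and an $L$-formula. In a model of $T^{**}$, the part in the sorts of $L_n$ is a model of $T_n$; its elements are algebraic over the elements in the sorts of $T$, by induction on $n$, Proposition~\ref{prop:full} and the transitivity of $\operatorname{acl}$. Stability follows from Lemma~\ref{lem:stable}.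 An $\emptyset$-definable equivalence relation on a product of sorts is defined by a formula in some $L_n$, and $T_{n+1}$ has its quotient as a sort, with the quotient map.
\end{proof}

By the last sentence of the proof, every element of a model of $(T^{**})^{\mathrm{eq}}$ is interdefinable over $\emptyset$ with an element in the sorts of $T^{**}$. So an algebraically closed set of $(T^{**})^{\mathrm{eq}}$ is the definable closure of its part in the sorts of $T^{**}$, elementary maps between such sets are determined by their restrictions to these parts, and passing to these parts identifies the categories $\mathcal C_B$, independence and amalgamation problems. We may therefore work in a monster model $\mathbb U$ of $T^{**}$ itself.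

\begin{proposition}\label{prop:allB}
$T^{**}$ satisfies $\mathrm B(k)$ over all bases, for all $k\ge2$.
\end{proposition}

\begin{proof}
Suppose not. Let $k$, $B$, $(a_i)$ be as in Section~\ref{sec:failure}, and let $\mathfrak d$, $b$, $y$ be given by Proposition~\ref{prop:datum} for $T^{**}$. The finitely many sorts and formulas of $\mathfrak d$ belong to some $L_n$. The requirements of Definition~\ref{def:datum} are then $L_n$-sentences that hold in $\mathbb U$, so they belong to the complete theory $T_n$, and $\mathfrak d$ is a datum of $T_n$. Hence $L_{n+1}$ contains $K_{\mathfrak d}$ and $\mu_{\mathfrak d}$, and (K1), (K2) hold in $\mathbb U$.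

For $1\le i\le k-1$ we have $\partial_iy\in X^{2k+1}_{k-2}(b)$ by (D1). By (K1) the fiber over $(b,\partial_iy)$ is finite and nonempty; choose $\kappa_i$ in it. Since $\langle[k-1]\setminus i\rangle$ is algebraically closed in $\mathbb U$ and contains $b$ and the entries of $\partial_iy$, it contains $\kappa_i$. Each entry of $y$ is indexed by a proper subset of $[k-1]$, so it is an entry of some $\partial_iy$. Thus $b$, $y$, $\kappa_1,\dots,\kappa_{k-1}$ all lie in $\partial\langle[k-1]\rangle$. By (K2), the unique $x$ with $\mu_{\mathfrak d}(b,y,\kappa_1,\dots,\kappa_{k-1},x)$ lies in $H_{b,y}\cap\operatorname{dcl}(\partial\langle[k-1]\rangle)$. So $\mathrm{Aut}(\mathbb U/\partial\langle[k-1]\rangle)$ fixes a point of $H_{b,y}$, which contradicts Proposition~\ref{prop:datum}(b).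
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

By Lemma~\ref{lem:Tss}, $T^{**}$ is complete and stable and $T$ is fully embedded in it. By Proposition~\ref{prop:allB} and Lemma~\ref{lem:BU}, $\mathrm U_n$ holds over all bases for all $n$. By Lemma~\ref{lem:Uam}, $T^{**}$ has $n$-amalgamation over all bases for all $n$. \qed

\subsection{Proof of Theorem~\ref{thm:B}}

(a) This is part of Lemma~\ref{lem:Tss}.

(b) Each of the operations $T\mapsto T^+$ and $T\mapsto T^{\mathrm{eq}}$ keeps the language of size at most $|T|+\aleph_0$, and $L^{**}$ contains $L$ and has infinitely many sorts, so $|T^{**}|=|T|+\aleph_0$. Let $\lambda\ge|T|+\aleph_0$. If $T$ is $\lambda$-stable, so is $T^{**}$, by Lemma~\ref{lem:stable}. Conversely, let $T^{**}$ be $\lambda$-stable and let $M\models T$ have size at most $\lambda$. The elementary diagram of $M$ is consistent with $T^{**}$, because a finite part of it asserts a sentence $\exists\bar y\,\varphi(\bar y)$ of the complete theory $T\subseteq T^{**}$. So $M$ is an elementary substructure of the part in the sorts of $T$ of some $\mathcal N\models T^{**}$. An $L$-type over $M$ is finitely satisfiable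 in $M$, hence in $\mathcal N$, so it extends to an $L^{**}$-type over the set $M$, and distinct types have distinct extensions. So there are at most $\lambda$ types over $M$. Every set of size at most $\lambda$ lies in such a model, so $T$ is $\lambda$-stable.

(c) Add the sets $t\in\mathcal P(n)\setminus\mathcal S$ one at a time, in order of increasing size. When $t$ is added, all its proper subsets are present, and no proper superset is: such a set is not in $\mathcal S$, which is closed downward, and it has not yet been added. So we only need $a(t)$ and the maps $a_{q,t}$ for $q\subsetneq t$. If $t=\{i\}$, put $a(t)=B$. If $|t|\ge2$, the restriction of $a$ to the proper subsets of $t$ is an independent $|t|$-amalgamation problem, and we take a solution. In both cases the extended functor is independent.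

(d) Apply Lemma~\ref{lem:Ufunctor} with $m=n$ and $f_t=\mathrm{id}_{a(t)}$ for $t\subsetneq[n]$; the condition $\mathrm U_n$ holds by the proof of Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{EKZ}
David M. Evans, Jonathan Kirby and Tim Zander,
\emph{Higher amalgamation properties in stable theories},
arXiv:1805.03127 (2018).

\end{thebibliography}
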